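# Multiplicities of log canonical local complete intersections

## 1. Cones over smooth complete intersections

All varieties are over $\mathbb C$, of dimension $n\ge 1$, and "log canonical" (lc) includes normality. We begin with a family of singularities on which everything can be computed by hand.

**Definition (multiplicity, embedding dimension).** Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $n$ and $\mathfrak a$ an $\mathfrak m$-primary ideal. Then $e(\mathfrak a)=\lim_{N\to\infty} n!\,\ell(R/\mathfrak a^N)/N^n$ and $e(R)=e(\mathfrak m)$. The embedding dimension is $\dim_{R/\mathfrak m}\mathfrak m/\mathfrak m^2$, written $\mathrm{emb}(X,x)$ when $R=\mathcal O_{X,x}$.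

**Definition (lc, log canonical threshold).** Let $X$ be normal with $K_X$ Cartier; this covers normal local complete intersections (lci), which are Gorenstein. Let $\mathfrak a$ be a nonzero ideal sheaf and $\mu:Y\to X$ a log resolution of $\mathfrak a$: $\mu$ is projective and birational, $Y$ is smooth, the exceptional locus together with the zero set of $\mathfrak a\mathcal O_Y$ is a simple normal crossing divisor $\bigcup E_i$, and $\mathfrak a\mathcal O_Y=\mathcal O_Y(-\sum F_iE_i)$. Write $K_Y=\mu^*K_X+\sum a_iE_i$ with $a_i\in\mathbb Z$. For real $t\ge0$ the pair $(X,\mathfrak a^t)$ is lc if $a_i-tF_i\ge-1$ for all $i$; this does not depend on $\mu$. $X$ is lc if this holds with $t=0$, and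
$$\mathrm{lct}(\mathfrak m_x)=\sup\{t\ge0:(X,\mathfrak m_x^t)\text{ is lc near }x\}.$$
For $X$ lc the supremum is finite and attained, because near $x$ we have finitely many closed conditions $a_i-tF_i\ge-1$, some with $F_i\ge1$.

For example, let $X$ be smooth at $x$. The blow-up of $x$ is a log resolution of $\mathfrak m_x$ with one divisor over $x$, with $a=n-1$ and $F=1$. So $n-1-t\ge-1$ gives $\mathrm{lct}(\mathfrak m_x)=n$.

Now let $V\subset\mathbb P^{N-1}$ be a smooth complete intersection of $c\ge1$ forms of degrees $D_1,\dots,D_c\ge2$, put $n=N-c\ge2$, and let $X\subset\mathbb A^N$ be the cone over $V$, defined by the same forms. $X$ is lci, hence Cohen–Macaulay (CM), and is singular only at the vertex $0$, which has codimension $n\ge2$. So $X$ is normal. The associated graded ring of $\mathcal O_{X,0}$ is the homogeneous coordinate ring of $V$, so $e(\mathcal O_{X,0})=\deg V=\prod D_i$, and $\mathrm{emb}(X,0)=N$ as all $D_i\ge2$.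

The blow-up $\mu:Y\to X$ of the vertex is the total space of the line bundle $\mathcal O_V(-1)$. It is smooth, its exceptional divisor is the zero section $E\cong V$, $\mathcal O_E(E)=\mathcal O_V(-1)$, and $\mathfrak m_0\mathcal O_Y=\mathcal O_Y(-E)$. Write $K_Y=\mu^*K_X+aE$. Since $\mu(E)$ is a point, adjunction gives $K_V=(K_Y+E)|_E=(a+1)E|_E$, that is, $\omega_V=\mathcal O_V(-(a+1))$. On the other hand $\omega_V=\mathcal O_V(\sum D_i-N)$. As $\mathcal O_V(1)$ is ample and $\dim V=n-1\ge1$, we get $a=L-1$ with $L=N-\sum D_i$. The condition $a-t\ge-1$ says $t\le L$. So $X$ is lc if and only if $L\ge0$, and then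
$$\mathrm{lct}(\mathfrak m_0)=L,\qquad s:=n-\lceil\mathrm{lct}(\mathfrak m_0)\rceil=n-L=\sum_{i=1}^c(D_i-1).\tag{1}$$

**Lemma A.** For an lc cone as above, $e(\mathcal O_{X,0})\le 2^{s}$, with equality if and only if $\mathrm{emb}(X,0)=2n-\lceil\mathrm{lct}(\mathfrak m_0)\rceil$. Moreover $e(\mathcal O_{X,0})\le(1+s/c)^c$, with equality when all $D_i$ are equal.

*Proof.* For integers $D\ge1$ we have $D\le2^{D-1}$, with equality only for $D=1,2$. Multiplying over $i$ and using (1), $\prod D_i\le2^s$, with equality if and only if all $D_i=2$. Since $D_i\ge2$, (1) gives $s\ge c$, again with equality if and only if all $D_i=2$. Finally $s=c$ means $N=n+c=n+s=2n-L$. The second claim is AM–GM: $\prod D_i\le(\frac1c\sum D_i)^c=(1+\frac sc)^c$. $\blacksquare$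

Three surface examples: for $xy=z^2$ we have $L=1$, $s=1$, $e=2=2^1$, $\mathrm{emb}=3=2\cdot2-1$. For the cone over a plane cubic, $L=0$, $s=2$, $e=3<4$, and $\mathrm{emb}=3\ne4$. For the cone over an intersection of two quadrics in $\mathbb P^3$, $L=0$, $s=2$, $e=4=2^2$, and $\mathrm{emb}=4$.

So for cones the multiplicity is bounded by $2^{n-\lceil\mathrm{lct}\rceil}$, and we can read off from the embedding dimension when the bound is reached. Does this hold for every lci lc singularity? The question, stated as a conjecture, comes from Kohsuke Shibata, "Bounds of the multiplicity of abelian quotient complete intersection singularities", arXiv:1908.01218 (2019).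

In general we lose the degrees $D_i$, the explicit resolution, and the fact that the singularity is isolated. To see what can survive, cut the cone by $n$ general hyperplanes through the vertex. The result is a graded Artinian ring $A=\mathbb C[x_1,\dots,x_c]/(f_1,\dots,f_c)$ with Hilbert series $\prod(1+t+\dots+t^{D_i-1})$. Its length is $\prod D_i=e$, and its top nonzero degree is $\sum(D_i-1)=s$. So our computation consisted of two assertions which do not mention degrees of equations: the threshold forces $\mathfrak m_A^{s+1}=0$, and $\mathfrak m_A^{s+1}=0$ forces $\ell(A)\le(1+s/c)^c$. We will prove both in general.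

## 2. Theorems for arbitrary lci log canonical points

**Theorem 1.** Let $X$ be an $n$-dimensional variety which is locally a complete intersection and has log canonical singularities. Then
$$e(\mathcal O_{X,x})\le2^{\,n-\lceil\mathrm{lct}(\mathfrak m_x)\rceil}$$
for every closed point $x\in X$, and equality holds if and only if $\mathrm{emb}(X,x)=2n-\lceil\mathrm{lct}(\mathfrak m_x)\rceil$.

**Theorem 2.** Let $X$ be lci and lc, $x\in X$ singular, $c=\mathrm{emb}(X,x)-n\ge1$, $s=n-\lceil\mathrm{lct}(\mathfrak m_x)\rceil$. Then $1\le c\le s$ and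
$$2^c\ \le\ e(\mathcal O_{X,x})\ \le\ \Bigl(1+\frac sc\Bigr)^c\ \le\ 2^s,$$
the last inequality being strict if $c<s$. The bound $(1+s/c)^c$ is attained for all integers $c\ge1$, $D\ge2$, $L\ge0$ with $n=c(D-1)+L\ge2$, $s=c(D-1)$, $\mathrm{lct}=L$. If $e(\mathcal O_{X,x})=2^s$, then the tangent cone of $X$ at $x$ is a complete intersection of $c=s$ quadrics.

The two halves are these.

**Theorem 3.** Let $I=(f_1,\dots,f_d)\subset\mathfrak m\subset\mathbb C[[x_1,\dots,x_d]]$, $d\ge1$, with $\mathfrak m^{s+1}\subset I$ for an integer $s\ge0$. Then $\ell(\mathbb C[[x]]/I)\le(1+\frac sd)^d$.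

**Proposition 5.** Let $X$ be lci and lc of dimension $n\ge2$, $x\in X$, $R=\mathcal O_{X,x}$, $\lambda=\mathrm{lct}(\mathfrak m_x)$, $s=n-\lceil\lambda\rceil$. Embed a neighborhood of $x$ as a locally closed subscheme of an affine space $\mathbb A^M$ with $x=0$, and let $J\subset R$ be generated by $n$ general linear forms in the coordinates. Then $s\ge0$ and $\mathfrak m_x^{s+1}\subset J$.

Theorem 3 in turn rests on a comparison of multiplicities.

**Proposition 4.** Let $(S,\mathfrak m)$ be a complete local CM domain of dimension $d\ge1$ containing its algebraically closed residue field $k$, let $f_1,\dots,f_d$ be a system of parameters, $J=(f_1,\dots,f_d)$, $e=\ell(S/J)=e(J)$. Assume $\operatorname{char}k=0$ or $\operatorname{char}k=p>e$. Let $\mathfrak a$ be $\mathfrak m$-primary and $T>0$ a real number such that for infinitely many integers $q\ge1$: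
$$\mathfrak a^N\subset(f_1^q,\dots,f_d^q)\quad\text{for all integers }N\ge Tq.\tag{2}$$
Then $e(J)\le(T/d)^d\,e(\mathfrak a)$.

## 3. Cutting down to an Artinian complete intersection

Here we deduce Theorem 1 and the inequalities of Theorem 2 from Theorem 3 and Proposition 5. We use the following textbook facts about multiplicities.

If $\mathfrak a\subset\mathfrak b$ are $\mathfrak m$-primary, then $e(\mathfrak a)\ge e(\mathfrak b)$; and $e(\mathfrak a^k)=k^{\dim R}e(\mathfrak a)$. If $R$ is CM and $\mathfrak a$ is generated by a system of parameters, then $e(\mathfrak a)=\ell(R/\mathfrak a)$. An ideal $I\subset\mathfrak a$ is a *reduction* of $\mathfrak a$ if $\mathfrak a^{r+1}=I\mathfrak a^r$ for some $r$, and then $e(I)=e(\mathfrak a)$. For instance $(x^2,y^2)$ is a reduction of $\mathfrak a=(x,y)^2$, since $\mathfrak a^2=(x^2,y^2)\mathfrak a$; indeed both multiplicities are $4$. If the residue field is infinite, $\dim R$ general linear combinations of generators of $\mathfrak m$ generate a reduction of $\mathfrak m$.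

**The smooth points.** If $X$ is smooth at $x$, then $e=1$, $\mathrm{lct}(\mathfrak m_x)=n$ and $\mathrm{emb}=n$. So $1=2^0$ and $n=2n-n$: both the inequality and the equivalence hold. If $n=1$, normality forces smoothness. From here on $x$ is singular, so $n\ge2$.

**The ring $A$.** The purpose is to convert multiplicity into length. Put $R=\mathcal O_{X,x}$, $N=\mathrm{emb}(X,x)$, $c=N-n\ge1$, and let $J,s$ be as in Proposition 5. Since $X$ is lci, $\hat R=\mathbb C[[X_1,\dots,X_N]]/(h_1,\dots,h_c)$ with $h_i\in(X)^2$ a regular sequence. For general linear forms, $J$ is a reduction of $\mathfrak m_x$ generated by $n=\dim R$ elements, and $R$ is CM, so $e(R)=e(J)=\ell(R/J)$. The coordinates span $\mathfrak m_x/\mathfrak m_x^2$, of dimension $N\ge n$, so $n$ general linear forms are independent modulo $\mathfrak m_x^2$. After a change of coordinates $J\hat R=(X_{c+1},\dots,X_N)\hat R$, and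
$$A=R/J=\mathbb C[[x_1,\dots,x_c]]/I,\qquad I=(f_1,\dots,f_c)\subset\mathfrak m^2,\qquad\mathfrak m^{s+1}\subset I,\tag{3}$$
where $f_i$ is $h_i$ with $X_{c+1}=\dots=X_N=0$, and the last inclusion is Proposition 5.

**The inequalities.** Theorem 3 with $d=c$ gives $e(R)=\ell(A)\le(1+s/c)^c$. In the other direction, $I$ is a parameter ideal of a regular ring and lies in $\mathfrak m^2$, so $\ell(A)=e(I)\ge e(\mathfrak m^2)=2^c$. Comparing the two, $1+s/c\ge2$, that is, $c\le s$. For fixed $s>0$ the function $\varphi(y)=y\log(1+s/y)$ is strictly increasing on $y>0$, because with $u=s/y>0$ we have $\varphi'(y)=\log(1+u)-\frac u{1+u}>0$ (this expression vanishes at $u=0$ and has derivative $u/(1+u)^2$). Hence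
$$2^c\le e(R)\le\Bigl(1+\frac sc\Bigr)^c\le\Bigl(1+\frac ss\Bigr)^s=2^s,\tag{4}$$
and the last inequality is strict if $c<s$.

**The equality case.** If $e(R)=2^s$, then (4) forces $c=s$. Conversely $c=s$ gives $2^s=2^c\le e(R)\le2^s$. And $c=s$ says $\mathrm{emb}(X,x)-n=n-\lceil\mathrm{lct}(\mathfrak m_x)\rceil$, which is the condition in Theorem 1. So Theorem 1 and the inequalities of Theorem 2 follow once Theorem 3 and Proposition 5 are proved.

## 4. Estimates for Theorem 3 that are too weak

If the $f_i$ are homogeneous, Theorem 3 is AM–GM, as in Lemma A. The natural first attempt is to replace each $f_i$ by its initial form. Take $f_1=xy$, $f_2=x^a+y^b$ with $2\le a<b$. The initial forms $xy$, $x^a$ share the factor $x$, so they no longer define an Artinian ring, and the product $2a$ of the orders is not the length. In fact $A=\mathbb C[[x,y]]/I$ has length $a+b$, with basis $1,x,\dots,x^a,y,\dots,y^{b-1}$. Here $y^b=-x^a\ne0$, while $x^{a+1}=-xy^b=0$ and $y^{b+1}=-x^ay=0$, so the best $s$ is $b$. The theorem is fine: $(1+\frac b2)^2-(a+b)\ge(1+\frac b2)^2-(2b-1)=(\frac b2-1)^2+1>0$.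 But the degrees that proved it for cones are not there.

The direct estimates use only $\mathfrak m^{s+1}\subset I$. Counting monomials of degree at most $s$ gives $\ell\le\binom{s+d}d$, and multiplicities give $\ell=e(I)\le e(\mathfrak m^{s+1})=(s+1)^d$. For $d=s=2$ these are $6$ and $9$, while we need $4$.

There is one more thing to try. In characteristic $p$, with $q=p^r$, the Frobenius map turns $\mathfrak m^{s+1}\subset I$ into
$$\mathfrak m^N\subset(f_1^q,\dots,f_d^q)\qquad\text{for all }N\ge(s+d)q.\tag{5}$$
Indeed write a monomial of degree $N$ as $x^{q\beta}x^\gamma$ with $0\le\gamma_j\le q-1$. Then $q|\beta|\ge(s+d)q-d(q-1)>sq$, so $|\beta|\ge s+1$, $x^\beta\in I$, and $x^{q\beta}\in(f_1^q,\dots,f_d^q)$. Now compare multiplicities in (5): the left side has multiplicity $N^d$, the right side has $q^d\,\ell(S/I)$, and with $N=(s+d)q$ we get $\ell\le(s+d)^d$. The number $s+d$ is right, but we have lost exactly a factor $d^d$. Multiplicity does not see that the right side of (5) is so much smaller than $J^q$. Proposition 4 recovers the factor $d^d$.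

Frobenius is also needed. In any characteristic, $\mathfrak m^{(s+1)m}\subset I^m$ and $I^{d(q-1)+1}\subset(f_1^q,\dots,f_d^q)$ give (2) with $T=d(s+1)$, since $d(s+1)q\ge(s+1)(d(q-1)+1)$. Fed into Proposition 4 with $\mathfrak a=\mathfrak m$, this $T$ returns only the bound $(s+1)^d$ above.

## 5. Monomial ideals and a separating hyperplane

The factor $d^d$ comes from convexity, which is easiest to see when $S=k[[Y_1,\dots,Y_d]]$, $f_j=Y_j$ and $\mathfrak a$ is a monomial ideal. Then $e(J)=1$, and Proposition 4 claims $e(\mathfrak a)\ge(d/T)^d$.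

Let $Q$ be the closure of the set of all $\gamma/N$ with $N\ge1$ and $Y^\gamma\in\mathfrak a^N$. Since exponents of products add, $Q$ is convex. If $Y^\gamma\in\mathfrak a^N$ and $k=\lceil Tq/N\rceil$, then $Y^{k\gamma}\in\mathfrak a^{kN}\subset(Y_1^q,\dots,Y_d^q)$, so $k\max_j\gamma_j\ge q$; letting $q\to\infty$ gives $\max_j\gamma_j\ge N/T$. Hence $Q$ misses the open convex set $G=\{y:y_j<1/T\ \forall j\}$, and a hyperplane separates them. Its normal vector $c$ is nonnegative because $G$ is unbounded in all negative directions, and normalizing $\sum c_j=1$ we get $c\cdot y\ge1/T$ on $Q$. So no monomial with $c\cdot\gamma<N/T$ lies in $\mathfrak a^N$. Since $\mathfrak a^N$ has finite colength, all $c_j>0$; counting lattice points in a simplex gives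
$$e(\mathfrak a)\ \ge\ d!\,\mathrm{vol}\{y\ge0:c\cdot y<1/T\}=\prod_j\frac1{Tc_j}\ \ge\ \Bigl(\frac dT\Bigr)^d,$$
the last step by AM–GM, $\prod c_j\le d^{-d}$.

What changes in general? The ring $S$ is a finite extension of $k[[Y]]$ with $Y_j\mapsto f_j$, and its elements have no exponents. We shall attach exponents to them by a valuation whose values determine exponent vectors. They may be fractional, and there may be several extensions of the valuation to $S$. The naive exponent, the minimum over all extensions, is not additive. So we must keep track of *where* the minimum is attained and run the convexity argument for each extension separately.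

## 6. Fractional exponents on a finite extension: proof of Proposition 4

**Step 1: extending a monomial valuation.** The purpose is to define exponents for elements of $S$. Let $B=k[[Y_1,\dots,Y_d]]\to S$, $Y_j\mapsto f_j$. It is finite because $S$ is complete and $S/J$ is finite-dimensional over $k$; it is injective because $\dim S=d$; and $S$ is free over $B$ because $S$ is CM and $B$ is regular. The rank is $\dim_kS/J=e$. Let $F=\mathrm{Frac}\,B$ and $E=S\otimes_BF$. As $S$ is a domain finite over $B$, $E$ is the fraction field of $S$, $[E:F]=e$, and every element of $E$ is $s/b$ with $s\in S$, $0\ne b\in B$. The extension $E/F$ is separable: in characteristic $p$ the inseparable degree is a power of $p$ that divides $e<p$.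

Fix $w\in\mathbb R_{>0}^d$ with coordinates linearly independent over $\mathbb Q$, so that $\gamma\mapsto w\cdot\gamma$ is injective on $\mathbb Q^d$. For $0\ne b=\sum b_\alpha Y^\alpha\in B$ let $\mathrm{lead}(b)$ be the unique $\alpha$ with $b_\alpha\ne0$ minimizing $w\cdot\alpha$; it exists because only finitely many $\alpha\in\mathbb N^d$ have $w\cdot\alpha$ below a given bound. For instance, if $w_1<w_2$, then $\mathrm{lead}(Y_1+Y_2)=(1,0)$. Leading exponents add in products, so $v(b)=w\cdot\mathrm{lead}(b)$ defines a valuation of $F$ with value group $\Gamma=\{w\cdot\alpha:\alpha\in\mathbb Z^d\}\subset\mathbb R$. Its residue field is $k$: a quotient $b/b'$ with $\mathrm{lead}(b)=\mathrm{lead}(b')$ is congruent to the quotient of the leading coefficients.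

Let $\Lambda$ be the completion of $F$. It has the same value group and residue field, and it is henselian. By separability $E\otimes_F\Lambda=\prod_{i=1}^gL_i$ with fields $L_i$ finite over $\Lambda$ and $\sum_i[L_i:\Lambda]=e$. Let $v_i$ be the unique extension of $v$ to $L_i$. Ostrowski's lemma says that $[L_i:\Lambda]$ is the product of the ramification index, the residue degree and the defect, where the defect is $1$ in residue characteristic $0$ and a power of $p$ in residue characteristic $p$. The residue degree is $1$ as $k$ is algebraically closed. The defect is at most $e<p$ in characteristic $p$, hence $1$. So the value group of $v_i$ contains $\Gamma$ with index $e_i=[L_i:\Lambda]$, and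
$$\sum_ie_i=e.\tag{6}$$
Via $\gamma\leftrightarrow w\cdot\gamma$ this value group is a lattice $\Gamma_i\subset\mathbb Q^d$ with $\Gamma_i\supset\mathbb Z^d$ and $[\Gamma_i:\mathbb Z^d]=e_i$. Write $V_i(x)\in\Gamma_i$ for the value as a vector, so $v_i=w\cdot V_i$. For $\gamma\in\Gamma_i$ the graded piece $\mathrm{gr}_\gamma L_i=\{v_i\ge w\cdot\gamma\}/\{v_i>w\cdot\gamma\}$ is one-dimensional over $k$, because the residue field is $k$. The field $E$ embeds in each $L_i$.

For $0\ne x\in S$ put $v(x)=\min_iv_i(x)$, let $\lambda(x)\in\mathbb Q^d$ be the exponent with $w\cdot\lambda(x)=v(x)$, and let $D(x)=\{i:v_i(x)=v(x)\}\ne\emptyset$. So $V_i(x)=\lambda(x)$ for $i\in D(x)$. Directly from the definition: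

- (a) $\lambda(bx)=\mathrm{lead}(b)+\lambda(x)$ and $D(bx)=D(x)$ for $0\ne b\in B$; $\lambda(x^k)=k\lambda(x)$ and $D(x^k)=D(x)$ for $k\ge1$.
- (b) If $i\in D(x)\cap D(y)$, then $i\in D(xy)$ and $\lambda(xy)=\lambda(x)+\lambda(y)$.

For (b): $v_i(xy)=v(x)+v(y)\le v_{j}(x)+v_{j}(y)=v_j(xy)$ for all $j$.

**Example.** Let $S=k[[x,y]]$, $\operatorname{char}k=p>2$, $f_1=x$, $f_2=y^2-xy$, so $e=2$ and $y^2-Y_1y-Y_2=0$. Suppose first $2w_1<w_2$. With $y=Y_1u$ the equation becomes $u^2-u=Y_2/Y_1^2$, whose right side has positive value. By Hensel's lemma there are two roots in $\Lambda$, one with $u\equiv1$ and one with $u\equiv0$, $u\approx-Y_2/Y_1^2$. So $g=2$, $e_1=e_2=1$, $V_1(y)=(1,0)$, $V_2(y)=(-1,1)$. Since the two roots add up to $x$, we have $V_1(x-y)=(-1,1)$, $V_2(x-y)=(1,0)$. Thus $\lambda(y)=\lambda(x-y)=(1,0)$ with $D(y)=\{1\}$, $D(x-y)=\{2\}$. The product $y(x-y)=-f_2$ has $\lambda=(0,1)\ne(2,0)$: without a common index in (b), exponents do not add. If instead $2w_1>w_2$, both roots have value $w_2/2$, and there is one place, with $e_1=2$ and $\Gamma_1=\mathbb Z\times\frac12\mathbb Z$.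

**Step 2: a free submodule adapted to the valuations.** We want elements playing the role of monomials, with every exponent class at every place represented once. There are $\sum e_i=e$ pairs consisting of an index $i$ and a class in $\Gamma_i/\mathbb Z^d$; index them by $l=1,\dots,e$ and write $i(l)$ for the index. For each $l$ there is an element of $\prod L_i$ that is zero outside $L_{i(l)}$ and whose value in $L_{i(l)}$ lies in the given class. Since $F$ is dense in $\Lambda$ and all norms on a finite-dimensional $\Lambda$-space are equivalent, $E$ is dense in $\prod L_i$. Approximate these elements by elements of $E$, and multiply by nonzero elements of $B$ to land in $S$; the latter shifts all $V_i$ by the same vector of $\mathbb Z^d$. We obtain $s_1,\dots,s_e\in S$ and exponents $\gamma_l\in\Gamma_{i(l)}$ with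
$$V_{i(l)}(s_l)=\gamma_l,\qquad v_{i'}(s_l)>v_{i(l)}(s_l)\quad\text{for all }i'\ne i(l),$$
such that the pairs $(i(l),\gamma_l\bmod\mathbb Z^d)$ run exactly once through all pairs.

Let $x=\sum_l\beta_ls_l$ with $\beta_l\in B$ not all zero. Let $\mu$ be the minimum of $w\cdot(\mathrm{lead}(\beta_l)+\gamma_l)$ over $\beta_l\ne0$ and $\Sigma$ the set of $l$ attaining it. Then:

- (c) $x\ne0$, $\lambda(x)=\mathrm{lead}(\beta_l)+\gamma_l$ for every $l\in\Sigma$, and $D(x)=i(\Sigma)$, where $i(\Sigma)=\{i(l):l\in\Sigma\}$.

To see this, note that all $l\in\Sigma$ have the same exponent $\gamma=\mathrm{lead}(\beta_l)+\gamma_l$, since $w$ is injective on $\mathbb Q^d$. So the classes $\gamma_l\bmod\mathbb Z^d$ for $l\in\Sigma$ coincide, and therefore the $i(l)$, $l\in\Sigma$, are distinct. Fix $l\in\Sigma$. The term $\beta_ls_l$ has $V_{i(l)}$-value $\gamma$. A term with $l'\in\Sigma$, $l'\ne l$, has $v_{i(l)}$-value $>\mu$ because $i(l')\ne i(l)$. A term with $l'\notin\Sigma$ and $\beta_{l'}\neq 0$ has all its values $\ge w\cdot(\mathrm{lead}(\beta_{l'})+\gamma_{l'})>\mu$.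 So $V_{i(l)}(x)=\gamma$. For $i\notin i(\Sigma)$ all terms have $v_i$-value $>\mu$, so $v_i(x)>\mu$. This proves (c).

So $S^\circ:=\bigoplus_lBs_l\subset S$ is free of rank $e$, the rank of $S$, and there is $0\ne\Delta\in B$ with $\Delta S\subset S^\circ$. In the example with $2w_1<w_2$ we may take $s_1=y$, $s_2=x-y$, $\gamma_1=\gamma_2=(1,0)$; then $S=B\oplus By$, $S^\circ=BY_1\oplus By$, and $\Delta=Y_1$.

**Step 3: exponents of elements of $(f_1^q,\dots,f_d^q)$.** Here we convert ideal membership in (2) into an inequality. Put $\delta=\mathrm{lead}(\Delta)$ and $C=\max_{l,j}|\gamma_{l,j}-\delta_j|$.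

- (d) If $0\ne x\in(f_1^q,\dots,f_d^q)S$, then $\max_j\lambda(x)_j\ge q-C$.

Indeed $\Delta x\in(Y_1^q,\dots,Y_d^q)S^\circ$, so $\Delta x=\sum\beta_ls_l$ with all $\beta_l\in(Y_1^q,\dots,Y_d^q)B$. By (a) and (c), $\lambda(x)+\delta=\mathrm{lead}(\beta_l)+\gamma_l$ for some $l$ with $\beta_l\ne0$. Every monomial occurring in $\beta_l$, in particular the leading one, has some exponent $\ge q$.

**Step 4: one convex set per place.** We repeat Section 5 for each $i$. Let $\Theta_i$ be the set of pairs $(N,\gamma)$ with $N\in\mathbb Z_{\ge0}$ and $\gamma=\lambda(x)$ for some $0\ne x\in\mathfrak a^N$ with $i\in D(x)$. By (b), $\Theta_i$ is a semigroup. It contains pairs with $N\ge1$: choose $l$ with $i(l)=i$ and take $x=f_1^{N'}s_l$ with $N'\gg0$, which lies in $\mathfrak a$ and has $D(x)=D(s_l)=\{i\}$. Let $Q_i\subset\mathbb R^d$ be the closure of $\{\gamma/N:(N,\gamma)\in\Theta_i,\ N\ge1\}$. For $(N,\gamma),(N',\gamma')\in\Theta_i$ and integers $a,b\ge1$ we have $(aN+bN',a\gamma+b\gamma')\in\Theta_i$, so the set contains all rational convex combinations of its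 points, and $Q_i$ is convex.

- (e) $\max_jy_j\ge1/T$ for all $y\in Q_i$.

Let $(N,\gamma)\in\Theta_i$, $N\ge1$, come from $x$. For $q$ as in (2) put $k=\lceil Tq/N\rceil$. Then $0\ne x^k\in\mathfrak a^{kN}\subset(f_1^q,\dots,f_d^q)$, and (a), (d) give $k\max_j\gamma_j\ge q-C$. Since $Tq/N\le k\le Tq/N+1$, letting $q\to\infty$ gives $\max_j\gamma_j\ge N/T$. Passing to the closure proves (e).

By (e), $Q_i$ is disjoint from the open convex set $G=\{y:y_j<1/T\ \forall j\}$. So there are $0\ne c^{(i)}\in\mathbb R^d$ and $\kappa$ with $c^{(i)}\cdot y\ge\kappa$ on $Q_i$ and $\le\kappa$ on $G$. As $G$ is unbounded in all negative coordinate directions, all $c^{(i)}_j\ge0$. Normalize $\sum_jc_j^{(i)}=1$; then $\kappa\ge\sup_Gc^{(i)}\cdot y=1/T$. Thus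
$$Q_i\subset\{y:c^{(i)}\cdot y\ge1/T\}.\tag{7}$$

**Step 5: a lower bound for $\ell(S/\mathfrak a^N)$.** We now count the exponents missing from $\mathfrak a^N$, place by place. Let $N\ge1$ and $V=S^\circ\cap\mathfrak a^N$. For a $k$-subspace $W\subset S^\circ$ and $\gamma\in\mathbb Q^d$ let $W_{\ge\gamma}$ and $W_{>\gamma}$ be the subspaces of elements with $v(x)\ge w\cdot\gamma$, respectively $>w\cdot\gamma$ (including $0$). Let $\mathrm{in}_\gamma(W)$ be the image of $W_{\ge\gamma}$ in
$$\bigoplus_{i:\gamma\in\Gamma_i}\mathrm{gr}_\gamma L_i\cong k^{\{i:\gamma\in\Gamma_i\}}.$$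
The kernel of $W_{\ge\gamma}\to\mathrm{in}_\gamma(W)$ is $W_{>\gamma}$, because $v_i(x)\ne w\cdot\gamma$ automatically when $\gamma\notin\Gamma_i$.

By (c) the values $v(x)$, $0\ne x\in S^\circ$, lie in $\bigcup_lw\cdot(\gamma_l+\mathbb N^d)$, which has finitely many elements below any bound. Also by (c), if $v(x)$ is large, then all $\beta_l$ lie in a high power of $(Y_1,\dots,Y_d)$, so $x\in J^{m}$ with $m\gg0$, and hence $x\in\mathfrak a^N$. So the images of the $S^\circ_{\ge\gamma}$ form a finite filtration of $S^\circ/V$, with graded pieces $S^\circ_{\ge\gamma}/(S^\circ_{>\gamma}+V_{\ge\gamma})\cong\mathrm{in}_\gamma(S^\circ)/\mathrm{in}_\gamma(V)$, and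
$$\dim_kS^\circ/V=\sum_\gamma\bigl(\dim\mathrm{in}_\gamma(S^\circ)-\dim\mathrm{in}_\gamma(V)\bigr).\tag{8}$$

For $i$ with $\gamma\in\Gamma_i$ let $l(i,\gamma)$ be the unique $l$ with $i(l)=i$ and $\gamma_l\equiv\gamma\bmod\mathbb Z^d$, and put $\Pi(\gamma)=\{i:\gamma\in\Gamma_i,\ \gamma-\gamma_{l(i,\gamma)}\in\mathbb N^d\}$. By (c), an element $x\in S^\circ$ with $\lambda(x)=\gamma$ has initial part supported on $D(x)=i(\Sigma)\subset\Pi(\gamma)$. Conversely, for $i\in\Pi(\gamma)$ and $l=l(i,\gamma)$ the element $Y^{\gamma-\gamma_l}s_l$ has initial part supported exactly at $i$. So $\mathrm{in}_\gamma(S^\circ)=k^{\Pi(\gamma)}$. If $x\in V$ has $\lambda(x)=\gamma$, then its initial part is supported on $D(x)\subset\{i:(N,\gamma)\in\Theta_i\}\subset\{i:\gamma\in NQ_i\}$. So the $\gamma$-summand of (8) is at least $\#\{i\in\Pi(\gamma):\gamma\notin NQ_i\}$.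

Let $C_1\ge0$ be an upper bound for all coordinates of all $\gamma_l$. If $\gamma\in\Gamma_i$ has all $\gamma_j\ge C_1$, then $i\in\Pi(\gamma)$; and $c^{(i)}\cdot\gamma<N/T$ implies $\gamma\notin NQ_i$ by (7). Since $S^\circ/V\subset S/\mathfrak a^N$,
$$\ell(S/\mathfrak a^N)\ \ge\ \sum_i\#\{\gamma\in\Gamma_i:\ \gamma_j\ge C_1\ \forall j,\ c^{(i)}\cdot\gamma<N/T\}.\tag{9}$$

**Step 6: volumes.** It remains to let $N\to\infty$. If some $c^{(i)}_j=0$, then for large $N$ the $i$-th set in (9) is nonempty (it contains a fixed integer vector with large equal coordinates) and stable under adding the $j$-th unit vector, hence infinite, which is impossible. So all $c^{(i)}_j>0$. For $\varepsilon>0$ and $N\ge C_1/\varepsilon$ the $i$-th set contains $\Gamma_i\cap NP_\varepsilon$, where $P_\varepsilon=\{y:y_j\ge\varepsilon\ \forall j,\ c^{(i)}\cdot y<1/T\}$ is bounded and convex. Since $\Gamma_i$ has covolume $1/e_i$, $\#(\Gamma_i\cap NP_\varepsilon)/N^d\to e_i\,\mathrm{vol}(P_\varepsilon)$. Divide (9) by $N^d$, let $N\to\infty$ and then $\varepsilon\to0$; with AM–GM,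 $\prod_jc_j^{(i)}\le d^{-d}$, and with (6),
$$\frac{e(\mathfrak a)}{d!}\ \ge\ \sum_ie_i\cdot\frac1{d!}\prod_j\frac1{Tc_j^{(i)}}\ \ge\ \frac1{d!}\sum_ie_i\Bigl(\frac dT\Bigr)^d=\frac e{d!}\Bigl(\frac dT\Bigr)^d.$$
This is $e(J)\le(T/d)^de(\mathfrak a)$. $\blacksquare$

In the example with $2w_1<w_2$ and $\mathfrak a=\mathfrak m$, we have $\mathfrak m^2\subset(x,y^2-xy)$, so $s=1$, and (5) gives $T=3$. The element $x\in\mathfrak m$ has $\lambda=(1,0)$ and $f_2\in\mathfrak m^2$ has $\lambda=(0,1)$, both with $D=\{1,2\}$. So each $Q_i$ contains $(1,0)$ and $(0,\frac12)$, and (7) forces $c^{(i)}_1\ge\frac13$, $c_2^{(i)}\ge\frac23$, that is, $c^{(i)}=(\frac13,\frac23)$. The two triangles $y_1+2y_2<1$ contribute $2!\,(\frac14+\frac14)=1=e(\mathfrak m)$, and the proposition reads $2\le(\frac32)^2$.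

## 7. Reduction modulo $p$ and Frobenius: proof of Theorem 3

**Step 1: spreading out.** We move to characteristic $p>e$ without changing the length, where $e=\ell(\mathbb C[[x]]/I)<\infty$. Changing the $f_i$ by elements of $\mathfrak m^{s+2}\subset\mathfrak mI$ does not change $I$, by Nakayama. So we may take the $f_i$ to be polynomials without constant term. For $|\alpha|=s+1$ write $x^\alpha=\sum_ja_{\alpha j}f_j$ with power series $a_{\alpha j}$. Truncate them modulo $\mathfrak m^{s+1}$; this changes the sum by an element of $\mathfrak m^{s+1}\cdot\mathfrak m$. We get polynomials, again called $a_{\alpha j}$, such that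
$$x^\alpha-\sum_ja_{\alpha j}f_j\quad\text{has only monomials of degree}\ge s+2.\tag{10}$$
Let $R_0\subset\mathbb C$ be a finitely generated $\mathbb Z$-algebra containing all coefficients of the $f_j$ and $a_{\alpha j}$. The finite $R_0$-module $R_0[x]/((f)+(x)^{s+1})$ becomes $\mathbb C[[x]]/I$ after tensoring with $\mathbb C$. By generic freeness, after enlarging $R_0$ by inverting an element, it is free of rank $e$. Invert $e!$ as well. Choose a maximal ideal of $R_0$; its residue field is finite, of characteristic $p$ prime to $e!$, so $p>e$. Let $k$ be its algebraic closure, $S=k[[x]]$ with maximal ideal $\mathfrak m$, and $\bar f_j$ the reductions.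

By (10), $\mathfrak m^{s+1}\subset(\bar f)+\mathfrak m^{s+2}$, so $\mathfrak m^{s+1}\subset(\bar f)$ by Nakayama. Hence $\ell(S/(\bar f))=\dim_kk[x]/((\bar f)+(x)^{s+1})=e$, and $\bar f_1,\dots,\bar f_d$ is a system of parameters of $S$.

**Step 2: the conclusion.** Applied to $(\bar f)$, (5) says that (2) holds with $\mathfrak a=\mathfrak m$ and $T=s+d$ for all $q=p^r$. The ring $S$ is a complete regular local domain with $p>e$ and $e(\mathfrak m)=1$, so Proposition 4 gives $e\le(\frac{s+d}d)^d=(1+\frac sd)^d$. $\blacksquare$

## 8. Skoda's argument at an isolated singularity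

We turn to Proposition 5, which must produce $\mathfrak m_x^{s+1}\subset J$ from the threshold. In the isolated case this is an argument with a Koszul complex and vanishing.

**Lemma B.** Let $X'$ be an affine normal Gorenstein variety of dimension $n\ge2$ and $0\in X'$ a point with $X'\setminus0$ smooth. Let $\mathfrak m_0$ be the ideal of $0$, $R'=\mathcal O_{X',0}$, $\mathfrak m'=\mathfrak m_{R'}$, $\lambda\ge0$ a real number such that $(X',\mathfrak m_0^\lambda)$ is lc, and $\ell_1,\dots,\ell_n\in\mathfrak m_0$ such that $J'=(\ell_1,\dots,\ell_n)R'$ is a reduction of $\mathfrak m'$. Put $s=n-\lceil\lambda\rceil$. Then $s\ge0$ and $\mathfrak m'^{\,s+1}\subset J'$.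

*Proof.* **Step 1: numbers on a resolution.** Let $\mathfrak m'^{\,r_0+1}=J'\mathfrak m'^{\,r_0}$. Shrink $X'$ around $0$, keeping it affine, so that $\omega_{X'}=\mathcal O_{X'}\eta$ and $\mathfrak m_0^{r_0+1}=(\ell)\mathfrak m_0^{r_0}$ on $X'$; in particular the $\ell_i$ have no common zero on $X'\setminus0$. Let $\mu:Y\to X'$ be a projective log resolution of $\mathfrak m_0$ that is an isomorphism over $X'\setminus0$, with $\mathfrak m_0\mathcal O_Y=\mathcal O_Y(-F)=:\mathcal M$, $F=\sum F_iE_i$, $K_Y=\mu^*K_{X'}+\sum a_iE_i$. Since $X'\setminus0$ is untouched, all $E_i$ lie over $0$, so $F_i\ge1$; and $a_i\in\mathbb Z$, $a_i\ge-1+\lambda F_i$. Put $\nu=\lceil\lambda\rceil-1$. Then $\nu<\lambda$, so $a_i>-1+\nu F_i$, and as both $a_i$ and $\nu F_i$ are integers,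
$$a_i\ge\nu F_i\quad\text{for all }i.\tag{11}$$
On the cone of Section 1 this is the equality $L-1=L-1$.

**Step 2: the Koszul complex.** The purpose is to divide by $(\ell)$. From $\mathcal M^{r_0+1}=(\ell)\mathcal M^{r_0}$ and invertibility of $\mathcal M$ we get $(\ell)\mathcal O_Y=\mathcal M$, so the sections $\ell_1,\dots,\ell_n$ generate $\mathcal M$ on all of $Y$. The Koszul complex twisted by $\omega_Y\otimes\mathcal M^n$ is therefore an exact complex
$$0\to C_n\to\dots\to C_1\to C_0\to0,\qquad C_p=\textstyle\bigwedge^p\mathbb C^n\otimes\omega_Y\otimes\mathcal M^{n-p}.$$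
For $2\le p\le n$ we have $H^{p-1}(Y,C_p)=0$ by relative Kawamata–Viehweg vanishing (Grauert–Riemenschneider vanishing for $p=n$): $\mathcal M^{n-p}$ is globally generated, hence $\mu$-nef, it is $\mu$-big because $\mu$ is birational, and $X'$ is affine. Let $\mathcal K_p=\ker(C_p\to C_{p-1})$. Then $\mathcal K_{n-1}\cong C_n$, so $H^{n-1}(\mathcal K_{n-1})=0$. For $p=n-1,\dots,2$ the sequence $0\to\mathcal K_p\to C_p\to\mathcal K_{p-1}\to0$ gives the exact sequence
$$H^{p-1}(C_p)\to H^{p-1}(\mathcal K_{p-1})\to H^p(\mathcal K_p)$$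
with outer terms zero, so $H^{p-1}(\mathcal K_{p-1})=0$. We arrive at $H^1(\mathcal K_1)=0$, so $H^0(C_1)\to H^0(C_0)$ is onto:
$$\mu_*(\omega_Y\otimes\mathcal M^n)=(\ell_1,\dots,\ell_n)\,\mu_*(\omega_Y\otimes\mathcal M^{n-1})\subset(\ell)\,\omega_{X'}.\tag{12}$$
The inclusion holds because $n$-forms regular on $X'\setminus0$ extend over $0$ as sections of $\omega_{X'}$.

**Step 3: which functions satisfy the hypothesis of (12).** Let $k=\max(0,n-\nu)$ and $g\in\mathfrak m_0^k$. By (11), $\mathrm{ord}_{E_i}(g)+a_i\ge kF_i+\nu F_i\ge nF_i$ for all $i$. So $g\eta\in\mu_*(\omega_Y\otimes\mathcal M^n)\subset(\ell)\omega_{X'}$, that is, $g\in J'$ locally at $0$. Hence $\mathfrak m'^{\,k}\subset J'$. Since $1\notin J'$, $k\ge1$; so $k=n-\nu=n-\lceil\lambda\rceil+1=s+1$, which gives $s\ge0$ and $\mathfrak m'^{\,s+1}\subset J'$. $\blacksquare$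

Why not run this on $X$ itself? The proof stops at (11). If $X$ is not smooth outside $x$, there may be divisors $E_i$ not lying over $x$. For these $F_i=0$, lc gives only $a_i\ge-1$, and (11) asks for $a_i\ge0$. Concretely, let $X=\mathbb A^1\times\{x^3+y^3+z^3=0\}$ with coordinate $u$ on $\mathbb A^1$. By Section 1 the divisor over $\mathbb A^1\times0$ obtained by blowing up the vertex of the second factor has $a=-1$, and $F=0$ for the ideal of the origin. The form $u^k\eta$ has a pole along it for every $k$, so no power of $\mathfrak m_x$ satisfies the hypothesis of (12).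

The remedy uses that the desired conclusion concerns only $A=R/J$, which depends on the equations of $X$ modulo a high power of the maximal ideal. We may perturb the equations by general forms of high degree, making the singularity isolated without changing $A$. The price is to show that $(X,\mathfrak m_x^\lambda)$ lc survives the perturbation.

## 9. Deforming to an isolated singularity: proof of Proposition 5

**Definition (minimal log discrepancy).** Let $\mathcal X$ be normal and Gorenstein and $Y=\sum q_iY_i$ a formal sum of proper closed subschemes with real $q_i\ge0$. For a divisor $E$ on a smooth variety $\mathcal Y$ that is proper and birational over $\mathcal X$, its log discrepancy is $a(E)=1+\mathrm{ord}_E(K_{\mathcal Y/\mathcal X})-\sum q_i\,\mathrm{ord}_E(\mathcal I_{Y_i})$. The pair is lc if all $a(E)\ge0$, and $\mathrm{mld}(W;\mathcal X,Y)$ is the infimum of $a(E)$ over all $E$ with center contained in $W$. On the lc cone of Section 1 with $Y=tV(\mathfrak m_0)$, the exceptional divisor has $a(E)=L-t$.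

We use the following theorem of Ein and Mustaţă, *Inversion of adjunction for local complete intersection varieties*, Amer. J. Math. 126 (2004), Thm 1.1. Let $D$ be a normal effective Cartier divisor on a normal lci variety $\mathcal X$, $Y=\sum q_iY_i$ with real $q_i\ge0$ and $Y_i$ proper closed subschemes, $D\not\subset\bigcup Y_i$, and $W\subsetneq D$ closed. Then $\mathrm{mld}(W;\mathcal X,D+Y)=\mathrm{mld}(W;D,Y|_D)$.

**Step 1: the perturbation.** We build a family with central fiber $X$ and general fiber smooth outside $0$. As $X$ is lci, on an open $U\ni0$ of $\mathbb A^M$ the scheme $X\cap U$ is defined by polynomials $h_1,\dots,h_r$, $r=M-n$. Let $\mathfrak n$ be the maximal ideal of $\mathcal O_{\mathbb A^M,0}$. The general linear forms $\ell_1,\dots,\ell_n$ generate a reduction $J$ of $\mathfrak m_x$, so for some $r_0$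
$$\mathfrak n^{r_0+1}\subset(\ell)\mathfrak n^{r_0}+(h).\tag{13}$$
Fix $K\ge r_0+2$ and let $\mathcal G$ be the space of forms of degree $K$ on $\mathbb A^M$. For $u\in U\setminus0$ the evaluation $\mathcal G\to\mathbb C$ at $u$ is onto. So $\{(u,g)\in(U\setminus0)\times\mathcal G^r:h_i(u)+g_i(u)=0\ \forall i\}$ is a bundle of affine spaces over $U\setminus0$, smooth of dimension $n+r\dim\mathcal G$. By generic smoothness of its projection to $\mathcal G^r$, for $g$ in a nonempty open subset of $\mathcal G^r$ the scheme $\{h+g=0\}\subset U\setminus0$ is smooth of dimension $n$ or empty. Fix such a $g$. Then $tg$ lies in the same open subset for all but finitely many $t\in\mathbb C$, since it does for $t=1$. Put $\mathcal X=\{h_i+tg_i=0\}\subset U\times\mathbb A^1$ with fibers $X_t$, so $X_0=X\cap U$, and let $Z=\{0\}\times\mathbb A^1\subset\mathcal X$, with ideal $\mathcal I_Z=(x_1,\dots,x_M)$.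

**Step 2: $\mathcal X$ is normal at $(0,0)$.** This is needed for inversion of adjunction. $\mathcal X$ is cut out by $r$ equations in a smooth space of dimension $M+1$, and $\mathcal X\cap\{t=0\}=X_0$ has dimension $n$. So near $(0,0)$, $\mathcal X$ is lci of dimension $n+1$, hence CM, and $t$ is a nonzerodivisor. Being CM, it satisfies $S_2$; we check $R_1$. Let $P$ be a prime of height $\le1$ of $\mathcal O_{\mathcal X,(0,0)}$ and $Q$ minimal over $P+(t)$. Then $\mathrm{ht}\,Q=\mathrm{ht}\,P+\mathrm{ht}(Q/P)\le2$. So the localization of $\mathcal O_{X,0}=\mathcal O_{\mathcal X,(0,0)}/(t)$ at $Q$ has dimension $\le1$ and is regular by normality of $X$. As $t$ is a nonzerodivisor, $\mathcal O_{\mathcal X,Q}$ is regular, and so is its localization $\mathcal O_{\mathcal X,P}$. Hence $\mathcal X$ is normal at $(0,0)$. Shrink $\mathcal X$ around $(0,0)$ so that it is a normal lci variety and $X_0$ is a normal variety.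

**Step 3: $(\mathcal X,X_0+\lambda Z)$ is lc near $(0,0)$.** This passes from the central fiber to the family. Let $W=\{(0,0)\}$. Inversion of adjunction with $D=X_0$ and $Y=\lambda Z$, whose restriction to $X_0$ is $\lambda V(\mathfrak m_x)$, gives
$$\mathrm{mld}(W;\mathcal X,X_0+\lambda Z)=\mathrm{mld}(0;X,\lambda V(\mathfrak m_x))\ge0,$$
where the inequality holds because $(X,\mathfrak m_x^\lambda)$ is lc near $x$.

Suppose $(\mathcal X,X_0+\lambda Z)$ is not lc near $(0,0)$. Take a log resolution of $(\mathcal X,X_0+Z)$ on which the preimage of $W$ is also a divisor, everything having simple normal crossings. Only finitely many divisors on it have to be tested, and those whose image misses $(0,0)$ can be removed by shrinking. So some divisor $E$ on it has $a(E)<0$ and center containing $(0,0)$. If $E$ lies over $W$, then the mld at $W$ is negative, a contradiction. Otherwise $E$ meets a component $G$ of the preimage of $W$. Blow up a component of $E\cap G$. The new divisor lies over $W$ and has log discrepancy $2-(1-a(E))-(1-a(G))=a(G)+a(E)$. Blow up the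 intersection of the new divisor with the strict transform of $E$, and continue. This produces divisors over $W$ with log discrepancies $a(G)+m\,a(E)$, $m=1,2,\dots$, which become negative: again a contradiction.

So $(\mathcal X,X_0+\lambda Z)$ is lc near $(0,0)$. Dropping $X_0$ only increases log discrepancies, so $(\mathcal X,\mathcal I_Z^\lambda)$ is lc near $(0,0)$. Shrink $\mathcal X$ accordingly; it still contains $(0,t)$ for all but finitely many $t$.

**Step 4: restriction to a general fiber.** We show that $(X_t,\mathfrak m_0^\lambda)$ is lc for general $t$. Let $\pi:\mathcal Y\to\mathcal X$ be a log resolution of $\mathcal I_Z$, with $\bigcup E_i$ the simple normal crossing divisor formed by the exceptional locus and the zero set of $\mathcal I_Z\mathcal O_{\mathcal Y}$. Since $Z$ has codimension $n\ge2$, all $E_i$ are $\pi$-exceptional, and $\pi$ is an isomorphism outside $\mathcal B=\pi(\bigcup E_i)$, which has codimension $\ge2$. Write $K_{\mathcal Y}=\pi^*K_{\mathcal X}+\sum a_iE_i$ and $\mathcal I_Z\mathcal O_{\mathcal Y}=\mathcal O(-\sum F_iE_i)$;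 then $a_i-\lambda F_i\ge-1$.

For general $t$, generic smoothness shows that the fiber $\mathcal Y_t$ is smooth of pure dimension $n$ and transversal to all strata of $\sum E_i$; also $\dim(\mathcal B\cap X_t)\le n-2$. The open set $\mathcal Y_t\setminus\bigcup E_i\cong X_t\setminus\mathcal B$ is dense in $\mathcal Y_t$, and dense in $X_t$, which is CM of pure dimension $n$. So $\pi_t:\mathcal Y_t\to X_t$ is birational. For general $t$, $X_t$ is smooth outside $0$ and CM of dimension $n\ge2$, hence normal; it is lci, hence Gorenstein. As $X_t$ and $\mathcal Y_t=\pi^*X_t$ are fibers, adjunction restricts the formula for $K_{\mathcal Y}$ to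
$$K_{\mathcal Y_t}=\pi_t^*K_{X_t}+\sum a_iE_i|_{\mathcal Y_t},\qquad\mathfrak m_0\mathcal O_{\mathcal Y_t}=\mathcal O\bigl(-\textstyle\sum F_iE_i|_{\mathcal Y_t}\bigr),$$
and $\sum E_i|_{\mathcal Y_t}$ has simple normal crossings. The inequalities $a_i-\lambda F_i\ge-1$ now say that $(X_t,\mathfrak m_0^\lambda)$ is lc.

Fix such a general $t\ne0$. Let $X'$ be an affine irreducible neighborhood of $0$ in $X_t$, $R'=\mathcal O_{X',0}$, $\mathfrak m'=\mathfrak m_{R'}$, $h'=h+tg$, $J'=(\ell)R'$.

**Step 5: the Artinian ring has not changed.** We compare $R/J$ with $R'/J'$. Since $K\ge r_0+2$ and by (13), $g_i\in\mathfrak n^K\subset\mathfrak n\cdot\mathfrak n^{r_0+1}\subset\mathfrak n((\ell)+(h))$. So the generators $\ell_j,h_i'$ agree with $\ell_j,h_i$ modulo $\mathfrak n((\ell)+(h))$, and Nakayama gives $(\ell)+(h')=(\ell)+(h)$, that is,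
$$R'/J'=R/J=:A.\tag{14}$$
Moreover $\mathfrak n^{r_0+1}\subset(\ell)\mathfrak n^{r_0}+(h)\subset(\ell)\mathfrak n^{r_0}+(h')+\mathfrak n^{r_0+2}$. Nakayama applied to $(\mathfrak n^{r_0+1}+(\ell)\mathfrak n^{r_0}+(h'))/((\ell)\mathfrak n^{r_0}+(h'))$ gives $\mathfrak n^{r_0+1}\subset(\ell)\mathfrak n^{r_0}+(h')$. So $J'$ is a reduction of $\mathfrak m'$.

All hypotheses of Lemma B hold for $X'$ with our $\lambda$. It gives $s\ge0$ and $\mathfrak m'^{\,s+1}\subset J'$, that is, $\mathfrak m_A^{s+1}=0$. By (14) this also means $\mathfrak m_x^{s+1}\subset J$. $\blacksquare$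

With Section 3, Theorem 1 and the inequalities of Theorem 2 are proved.

## 10. Sharpness, and the tangent cone when $e=2^s$

**Sharpness.** Given integers $c\ge1$, $D\ge2$, $L\ge0$ with $n=c(D-1)+L\ge2$, put $N=cD+L$, so $N-c=n$. Let $X\subset\mathbb A^N$ be the cone over the complete intersection of $c$ general forms of degree $D$ in $\mathbb P^{N-1}$, which is smooth by Bertini. By Section 1, $X$ is lci and lc with embedding dimension $N=n+c$ at the vertex, $\mathrm{lct}(\mathfrak m_0)=N-cD=L$, $s=c(D-1)$, and $e=D^c=(1+s/c)^c$. For $D=2$ this gives $e=2^{n-\lceil\mathrm{lct}\rceil}$ for every $n\ge2$ and every $L\in\{0,\dots,n-1\}$, by taking $c=n-L$.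

**The tangent cone.** Let $x$ be singular with $e(R)=2^s$; we show that $\mathrm{gr}_{\mathfrak m_x}R$ is defined by a regular sequence of $s$ quadrics. By Section 3, $c=s$, and in (3) we have $I\subset\mathfrak m^2$ with $e(I)=\ell(A)=2^c=e(\mathfrak m^2)$. Rees' theorem says that in a formally equidimensional local ring, such as $\mathbb C[[x_1,\dots,x_c]]$, an inclusion of $\mathfrak m$-primary ideals with equal multiplicities is a reduction. So $\mathfrak m^{2r+2}=I\mathfrak m^{2r}$ for some $r$. Let $q_i$ be the quadratic part of $f_i$. Writing a form of degree $2r+2$ as $\sum f_ig_i$ with $g_i\in\mathfrak m^{2r}$ and taking components of degree $2r+2$, we see that $(q_1,\dots,q_c)$ contains all forms of degree $2r+2$. Hence $q_1,\dots,q_c$ is a regular sequence in $\mathbb C[x_1,\dots,x_c]$.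

Let $Q_i$ be the quadratic part of $h_i$, so $q_i$ is $Q_i$ with $X_{c+1}=\dots=X_N=0$. Then $Q_1,\dots,Q_c,X_{c+1},\dots,X_N$ is a homogeneous system of parameters of $\mathbb C[X_1,\dots,X_N]$, and so $Q_1,\dots,Q_c$ is a regular sequence. In particular all $Q_i\ne0$, and $Q_i$ is the initial form of $h_i$.

Since these initial forms are a regular sequence, they generate the ideal of all initial forms of elements of $(h_1,\dots,h_c)$ (Valabrega–Valla). Here is the argument. Let $0\ne G=\sum a_ih_i$, and let $m$ be the minimal order of the $a_i$. Let $\alpha_i$ be the component of $a_i$ of degree $m$. If $\sum\alpha_iQ_i\ne0$, it is the initial form of $G$ and lies in $(Q)$. If $\sum\alpha_iQ_i=0$, then, since the syzygies of a regular sequence are generated by the Koszul ones, $\alpha_i=\sum_jb_{ij}Q_j$ with $b_{ij}=-b_{ji}$ homogeneous of degree $m-2$ (zero if $m<2$). Replacing $a_i$ by $a_i-\sum_jb_{ij}h_j$ does not change $G$, because $\sum_{i,j}b_{ij}h_ih_j=0$, and it raises the minimal order. Since $m+2$ never exceeds the order of $G$, the first case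 occurs after finitely many replacements.

Therefore $\mathrm{gr}_{\mathfrak m_x}R=\mathbb C[X_1,\dots,X_N]/(Q_1,\dots,Q_c)$, and the tangent cone of $X$ at $x$ is a complete intersection of $c=s$ quadrics. This completes the proof of Theorem 2. $\blacksquare$
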